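\title{Gale--Stewart games on continuum many boards}

\begin{abstract}
In the $\kappa$-board Gale--Stewart game with payoff set $S\subseteq{}^{\omega}\omega$, two players play $\kappa$ copies of the Gale--Stewart game simultaneously, and the first player wins if he wins on at least one board. We show that the existence of a set $S$ for which the game on $2^{\aleph_0}$ boards is undetermined is independent of ZFC, relative only to the consistency of ZFC. In the constructible universe $L$, and after adding Cohen reals to $L$, a single set $S$ gives an undetermined game for every number of boards. After adding $\lambda^+$ Cohen subsets of an uncountable cardinal $\lambda=\lambda^{<\lambda}$, every game on at least $\lambda$ boards is determined.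
\end{abstract}

\section{The game and the question}\label{sec:game}

Let $S\subseteq{}^{\omega}\omega$ and let $\kappa\ge 1$ be a cardinal. The \emph{$\kappa$-board Gale--Stewart game} $\mathsf{GS}_\omega(S,\kappa)$ has two players, ONE and TWO, a board for each $\xi<\kappa$, and an inning for each $n<\omega$. In inning $n$, ONE chooses a function $f_n:\kappa\to\omega$, and then TWO chooses a function $g_n:\kappa\to\omega$. On board $\xi$ this produces the sequence
\[
t_\xi=(f_0(\xi),g_0(\xi),f_1(\xi),g_1(\xi),\dots)\in{}^{\omega}\omega .
\]
ONE wins the play if $t_\xi\in S$ for at least one $\xi<\kappa$; otherwise TWO wins. For $\kappa=1$ this is the classical Gale--Stewart game $\mathsf{GS}_\omega(S)$. The game is \emph{determined} if one of the players has a winning strategy, and \emph{undetermined} otherwise.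

A strategy of ONE is a function $F:({}^{\kappa}\omega)^{<\omega}\to{}^{\kappa}\omega$, used by playing $f_n=F(g_0,\dots,g_{n-1})$. A strategy of TWO is a function that likewise assigns $g_n$ to $(f_0,\dots,f_n)$. On one board a strategy of TWO is a function $\tau:{}^{<\omega}\omega\setminus\{\emptyset\}\to\omega$; against the moves $x\in{}^\omega\omega$ of ONE it produces the play
\[
x*\tau=(x(0),\tau(x{\upharpoonright}1),x(1),\tau(x{\upharpoonright}2),\dots),
\]
and it is winning if and only if $x*\tau\notin S$ for all $x\in{}^\omega\omega$.

Additional boards can only help ONE, and they never destroy a winning strategy of TWO.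

\begin{lemma}\label{lem:boards}
Let $S\subseteq{}^\omega\omega$ and $1\le\kappa\le\kappa'$.
\begin{enumerate}
\item[(a)] TWO has a winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ if and only if TWO has one in $\mathsf{GS}_\omega(S)$.
\item[(b)] If ONE has a winning strategy in $\mathsf{GS}_\omega(S,\kappa)$, then ONE has one in $\mathsf{GS}_\omega(S,\kappa')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\tau$ wins on one board, TWO uses $\tau$ on each board separately. Conversely, let $\Sigma$ be a winning strategy of TWO on $\kappa$ boards. For $s\in{}^{n+1}\omega$ let $\tau(s)$ be the value at board $0$ of the answer of $\Sigma$ to $(f_0,\dots,f_n)$, where $f_i(0)=s(i)$ and $f_i(\xi)=0$ for $\xi\ne0$. Given $x$, let ONE play $x(n)$ on board $0$ and $0$ elsewhere against $\Sigma$. Then $t_0=x*\tau$, so $x*\tau\notin S$.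

(b) ONE applies the given strategy to the restrictions $g_n{\upharpoonright}\kappa$ and plays $0$ on the remaining boards.
\end{proof}

So $\mathsf{GS}_\omega(S,\kappa)$ is determined if and only if TWO wins on one board or ONE wins on $\kappa$ boards. The sets $S$ of interest are those for which the one-board game is undetermined. For such $S$ the cardinals $\kappa$ at which ONE wins form a final segment of the cardinals, possibly empty, and the place where this segment begins measures how many boards ONE needs to turn ``TWO has no winning strategy'' into a winning strategy of his own. The next two examples show why $2^{\aleph_0}$ is the number to ask about, and why the answer there is not evident. In both, $\mathsf{GS}_\omega(S)$ is undetermined.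

\begin{example}\label{ex:all}
Let $\kappa=2^{\aleph_0}$, list ${}^\omega\omega$ as $(x_\xi)_{\xi<\kappa}$, and let ONE play $f_n(\xi)=x_\xi(n)$. If TWO answers with one and the same strategy $\tau$ on every board, then $t_\xi=x_\xi*\tau$ for all $\xi$, and ONE wins, because $\tau$ loses against some $x$. With $2^{\aleph_0}$ boards ONE can thus try every line of play at once.
\end{example}

\begin{example}\label{ex:boardwise}
Call a strategy of ONE \emph{boardwise} if $f_n(\xi)$ depends only on $\xi$ and $g_0(\xi),\dots,g_{n-1}(\xi)$. Such a strategy is a family $(\sigma_\xi)_{\xi<\kappa}$ of one-board strategies. No $\sigma_\xi$ is winning, so there are moves $y_\xi\in{}^\omega\omega$ of TWO that defeat $\sigma_\xi$, and TWO wins the play in which $g_n(\xi)=y_\xi(n)$. Hence no boardwise strategy is winning, however large $\kappa$ is. This includes the strategy of Example~\ref{ex:all}.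
\end{example}

The first example suggests that $2^{\aleph_0}$ boards should be enough for ONE. The second suggests that no number is enough, since TWO need not behave the same way on different boards. It also shows what a winning strategy of ONE must do: its move on a board must use what TWO has played on other boards. Two known results, which we quote without proof, bound the problem from both sides.

\begin{theorem}[known]\label{thm:known}
\begin{enumerate}
\item[(a)] In ZFC there is a set $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,\kappa)$ is undetermined for every cardinal $\kappa$ with $1\le\kappa<2^{\aleph_0}$.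
\item[(b)] If it is consistent that there is a measurable cardinal, then it is consistent that $\mathsf{GS}_\omega(S,(2^{\aleph_0})^+)$ is determined for every $S\subseteq{}^\omega\omega$.
\end{enumerate}
\end{theorem}

This leaves the case $\kappa=2^{\aleph_0}$, and the following problem of Galvin and Scheepers \cite{GS}.

\begin{quote}
\emph{Is there a set $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,2^{\aleph_0})$ is undetermined?}
\end{quote}

\section{Results}\label{sec:results}

Each of the two guesses above is correct in some model of ZFC.

\begin{theorem}\label{thm:main}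
If ZFC is consistent, then ZFC neither proves nor refutes the statement ``there is $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,2^{\aleph_0})$ is undetermined.''
\end{theorem}

The two halves come from the following theorems. For a regular cardinal $\lambda$ and a cardinal $\mu$, $\operatorname{Add}(\lambda,\mu)$ is the forcing that adds $\mu$ Cohen subsets of $\lambda$; its conditions are the partial functions $\mu\times\lambda\to2$ of size less than $\lambda$, ordered by reverse inclusion.

\begin{theorem}\label{thm:L}
If $V=L$, there is one set $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,\kappa)$ is undetermined for every cardinal $\kappa\ge1$, in particular for $\kappa=2^{\aleph_0}$.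
\end{theorem}

\begin{theorem}\label{thm:det}
Let $\lambda>\omega$ be a cardinal with $\lambda^{<\lambda}=\lambda$, and let $G$ be $\operatorname{Add}(\lambda,\lambda^+)$-generic over $V$. In $V[G]$, the game $\mathsf{GS}_\omega(S,\kappa)$ is determined for every $S\subseteq{}^\omega\omega$ and every $\kappa\ge\lambda$. If $\lambda=2^{\aleph_0}$ in $V$, then $2^{\aleph_0}=\lambda$ in $V[G]$, and there, for every cardinal $\kappa\ge1$, the game $\mathsf{GS}_\omega(S,\kappa)$ is determined for all $S$ if and only if $\kappa\ge2^{\aleph_0}$.
\end{theorem}

Under CH we have $\aleph_1^{<\aleph_1}=\aleph_1^{\aleph_0}=2^{\aleph_0}=\aleph_1$, so the theorem applies with $\lambda=\omega_1$.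

\begin{corollary}\label{cor:CH}
If $V\models\mathrm{CH}$ and $G$ is generic for adding $\aleph_2$ Cohen subsets of $\omega_1$ with countable conditions, then in $V[G]$ we have $2^{\aleph_0}=\aleph_1$, and $\mathsf{GS}_\omega(S,\kappa)$ is determined for every $S\subseteq{}^\omega\omega$ and every $\kappa\ge2^{\aleph_0}$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If ZFC is consistent, so is $\mathrm{ZFC}+V{=}L$. In this theory the statement holds by Theorem~\ref{thm:L}. Since $V=L$ implies CH, Corollary~\ref{cor:CH} gives a forcing extension in which the statement fails.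
\end{proof}

Corollary~\ref{cor:CH} also shows that the conclusion of Theorem~\ref{thm:known}(b), determinacy of all games on $(2^{\aleph_0})^+$ boards, is consistent without any appeal to a measurable cardinal.

Both models used for Theorem~\ref{thm:main} satisfy CH. The next theorem, which is not needed for the independence, gives undetermined games together with a large continuum.

\begin{theorem}\label{thm:cohen}
Let $\lambda$ be a cardinal of $L$ with $(\operatorname{cf}\lambda>\omega)^L$, and let $G$ be $\operatorname{Add}(\omega,\lambda)$-generic over $L$. In $L[G]$ we have $2^{\aleph_0}=\lambda$, and there is one set $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,\kappa)$ is undetermined for every cardinal $\kappa\ge1$.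
\end{theorem}

\begin{corollary}\label{cor:both}
Let $\lambda$ be a regular uncountable cardinal of $L$. Both answers to the problem occur in forcing extensions of $L$ in which $2^{\aleph_0}=\lambda$.
\end{corollary}

\begin{proof}
The model $L[G]$ of Theorem~\ref{thm:cohen} gives the positive answer. For the negative answer we apply Theorem~\ref{thm:det} over $L[G]$, which requires $\lambda^{<\lambda}=\lambda$ there. Let $\mu<\lambda$. The forcing $\operatorname{Add}(\omega,\lambda)$ has size $\lambda$ and its antichains in $L$ are countable. A function $\mu\to\lambda$ in $L[G]$ is determined by $G$ and a sequence in $L$ that assigns to each $\nu<\mu$ a maximal antichain deciding the value at $\nu$, labeled with the decided values. There are at most $(\lambda^{\omega\cdot\mu})^L$ such sequences, and this cardinal is $\lambda$ by GCH in $L$ and the regularity of $\lambda$. So $\lambda^{<\lambda}=\lambda=2^{\aleph_0}$ in $L[G]$.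
\end{proof}

Section~\ref{sec:det} proves Theorem~\ref{thm:det}: ONE plays functions that are generic over everything TWO has played so far, and a losing play can then be unwound into a one-board winning strategy of TWO. Sections~\ref{sec:levels} and~\ref{sec:L} prove Theorem~\ref{thm:L}: the payoff set asks TWO to name a countable ordinal by which the whole play on the board is almost constructed, and TWO finds such ordinals by taking, for each board, a tower of countable elementary submodels. Section~\ref{sec:cohen} adapts this argument to Cohen extensions. Section~\ref{sec:det} is independent of the others.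

\section{Determinacy after adding Cohen subsets of $\lambda$}\label{sec:det}

\subsection{The forcing}

Fix a cardinal $\lambda>\omega$ with $\lambda^{<\lambda}=\lambda$. Then $\lambda$ is regular, since $\lambda^{\operatorname{cf}\lambda}>\lambda$, and $2^{\aleph_0}\le\lambda^{\aleph_0}=\lambda$. Let $P$ be the set of partial functions $p:\lambda^+\times\lambda\to\omega$ with $|p|<\lambda$, where $p\le q$ means $p\supseteq q$. We think of $\lambda^+\times\lambda$ as an array with columns $k<\lambda^+$ and rows $\xi<\lambda$. A column of the generic function is a possible move of ONE, and row $\xi$ belongs to board $\xi$.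

The poset $P$ is equivalent to $\operatorname{Add}(\lambda,\lambda^+)$. Indeed, for $A\in\{2,\omega\}$, consider the partial functions $\lambda^+\times\lambda\times\omega\to A$ of size less than $\lambda$. Those with domain of the form $D\times\omega$ are dense, and they form a copy of the poset of partial functions $\lambda^+\times\lambda\to{}^\omega A$ of size less than $\lambda$. It remains to note that $|{}^\omega2|=|{}^\omega\omega|$ and $|\lambda^+\times\lambda\times\omega|=|\lambda^+\times\lambda|$.

For $k<\lambda^+$ let $P_k=\{p\in P:\operatorname{dom}p\subseteq k\times\lambda\}$ and $Q_k=\{p\in P:\operatorname{dom}p\subseteq[k,\lambda^+)\times\lambda\}$. Let $G$ be $P$-generic over $V$ and $G_k=G\cap P_k$. We use the following standard facts.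
\begin{enumerate}
\item[(F1)] $P$ is ${<}\lambda$-closed: the union of a descending sequence of fewer than $\lambda$ conditions is a condition. Hence every sequence in $V[G]$ of fewer than $\lambda$ elements of $V$ lies in $V$. In particular $V$ and $V[G]$ have the same reals and the same one-board strategies.
\item[(F2)] $P$ has the $\lambda^+$-chain condition, by the $\Delta$-system lemma and $\lambda^{<\lambda}=\lambda$. With (F1), $P$ preserves cardinals, and the value of $2^{\aleph_0}$ is unchanged.
\item[(F3)] (Product lemma.) $P\cong P_k\times Q_k$; the filter $G_k$ is $P_k$-generic over $V$, the filter $G\cap Q_k$ is $Q_k$-generic over $V[G_k]$, and $V[G]=V[G_k][G\cap Q_k]$.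
\item[(F4)] A \emph{nice name} for a subset of a set $B\in V$ is a name $\bigcup_{b\in B}\{\check b\}\times A_b$ with each $A_b$ an antichain. Every name forced to be a subset of $B$ is forced to be equal to some nice name. If $|B|\le\lambda$, a nice $P$-name for a subset of $B$ mentions at most $\lambda$ conditions by (F2), so it is a $P_k$-name for some $k<\lambda^+$. Hence every subset of $B$ in $V[G]$ lies in $V[G_k]$ for some $k<\lambda^+$.
\end{enumerate}

For $k<\lambda^+$ let $N_k\in V$ be the set of nice $P_k$-names $\dot g$ for subsets of $\lambda\times\omega$ such that the empty condition of $P_k$ forces $\dot g$ to be a function from $\lambda$ to $\omega$. Then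
\begin{equation}\label{eq:names}
{}^\lambda\omega\cap V[G_k]=\{\dot g^{G_k}:\dot g\in N_k\}.
\end{equation}
For the inclusion from left to right, take any $P_k$-name $\dot g$ for the given function, pass by the maximality principle to a name for ``$\dot g$ if $\dot g$ is a function from $\lambda$ to $\omega$, and the zero function otherwise'', and then pass to a nice name by (F4). The sequence $(N_k)_{k<\lambda^+}$ is in $V$, so the sequence of the sets \eqref{eq:names} is in $V[G]$.

\subsection{The strategy of ONE}

For $k<\lambda^+$ let $r_k(\xi)=(\bigcup G)(k,\xi)$. By genericity $r_k$ is a total function $\lambda\to\omega$; let $\dot r_k$ be its canonical name. In $V[G]$, ONE plays as follows.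
\begin{quote}
Put $k_0=0$ and play $f_0=r_{k_0}$. When TWO has played $g_n$, let $k_{n+1}$ be the least $k>k_n$ with $g_n\in V[G_k]$, and play $f_{n+1}=r_{k_{n+1}}$.
\end{quote}
The ordinal $k_{n+1}<\lambda^+$ exists by (F4), applied to $B=\lambda\times\omega$; this is the reason for having $\lambda^+$ columns. By the remark after \eqref{eq:names}, the strategy is a function in $V[G]$.

The first inning already shows why this works. Suppose a condition $p$ forces that TWO beats the strategy with moves $\dot g_0,\dot g_1,\dots$. Since $p$ has fewer than $\lambda$ entries and there are $\lambda$ rows, some row $\xi$ is untouched by $p$. For each $i\in\omega$ we may write $i$ into the cell $(k_0,\xi)$, that is, make ONE play $i$ on board $\xi$, and then extend the condition to decide $\dot g_0(\xi)$. Calling the decided value $\tau(i)$, we have the first step of a one-board strategy $\tau$ of TWO. To continue we need the cell $(k_1,\xi)$ to be still empty, so that ONE's second move can again be chosen freely. This is the difficulty. If ONE simply played $r_0,r_1,r_2,\dots$, his strategy would be boardwise and would fall to Example~\ref{ex:boardwise}: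 there $g_0(\xi)$ may depend on all of the $r_n(\xi)$, and deciding it may fill the cells we need. The choice of $k_1$ removes the problem. Since $g_0\in V[G_{k_1}]$, the value $\dot g_0(\xi)$ can be decided using only columns to the left of $k_1$.

\begin{proposition}\label{prop:det}
Let $S\in V$, $S\subseteq{}^\omega\omega$, and suppose that in $V$ TWO has no winning strategy in $\mathsf{GS}_\omega(S)$. Then in $V[G]$ the strategy above is winning for ONE in $\mathsf{GS}_\omega(S,\lambda)$.
\end{proposition}

\begin{proof}
Suppose that $(g_n)_{n<\omega}\in V[G]$ defeats the strategy, and let $(k_n)_{n<\omega}$ be the associated columns. In $V[G]$ use \eqref{eq:names} to choose $\dot g_n\in N_{k_{n+1}}$ with value $g_n$. By (F1), the sequences $(k_n)_n$ and $(\dot g_n)_n$ are in $V$. So in $V$ we may let $\dot t_\xi$, for $\xi<\lambda$, be a name for $(\dot r_{k_0}(\xi),\dot g_0(\xi),\dot r_{k_1}(\xi),\dot g_1(\xi),\dots)$. Some $p\in G$ forces that $\dot t_\xi\notin\check S$ for all $\xi<\lambda$. From now on we work in $V$. Since $|p|<\lambda$, fix $\xi<\lambda$ such that $(k,\xi)\notin\operatorname{dom}p$ for all $k$.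

We define conditions $p_s\supseteq p$ for $s\in{}^{<\omega}\omega$, and a strategy $\tau$ of TWO, by recursion on the length $|s|$, so that $p_{s^\frown i}\supseteq p_s$ and
\begin{equation}\label{eq:left}
\operatorname{dom}(p_s)\setminus\operatorname{dom}(p)\subseteq k_{|s|}\times\lambda .
\end{equation}
Let $p_\emptyset=p$. Let $p_s$ be given with $|s|=n$, and let $i\in\omega$. The cell $(k_n,\xi)$ is not in $\operatorname{dom}p$ by the choice of $\xi$, and it is not in $k_n\times\lambda$; so by \eqref{eq:left} it is not in $\operatorname{dom}p_s$, and $p'=p_s\cup\{((k_n,\xi),i)\}$ is a condition. As $\dot g_n\in N_{k_{n+1}}$, there are $q\in P_{k_{n+1}}$ extending $p'{\upharpoonright}(k_{n+1}\times\lambda)$ and $v\in\omega$ such that $q$ forces $\dot g_n(\xi)=v$ in $P_{k_{n+1}}$. Then $q$ forces the same in $P$: if $G'\ni q$ is $P$-generic, then $G'\cap P_{k_{n+1}}\ni q$ is $P_{k_{n+1}}$-generic by (F3), and both filters give $\dot g_n$ the same value. Put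
\[
p_{s^\frown i}=q\cup p',\qquad\tau(s^\frown i)=v .
\]
This union is a function, because $\operatorname{dom}q\subseteq k_{n+1}\times\lambda$ and $q$ extends the part of $p'$ in that region. Condition \eqref{eq:left} holds for $s^\frown i$, because $\operatorname{dom}q\subseteq k_{n+1}\times\lambda$ and $\operatorname{dom}(p')\setminus\operatorname{dom}(p)\subseteq(k_n+1)\times\lambda$ with $k_n<k_{n+1}$.

Since $\tau\in V$ is not a winning strategy, there is $x\in{}^\omega\omega\cap V$ with $x*\tau\in S$. By (F1), $p_x=\bigcup_np_{x\upharpoonright n}$ is a condition; here $\lambda>\omega$ is used. For each $n$ it extends $p_{x\upharpoonright(n+1)}$, so it forces $\dot r_{k_n}(\xi)=x(n)$ and $\dot g_n(\xi)=\tau(x{\upharpoonright}(n+1))$. Thus $p_x$ forces $\dot t_\xi=x*\tau\in\check S$. But $p_x\le p$, a contradiction.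
\end{proof}

\subsection{Arbitrary payoff sets}

The proposition treats payoff sets from the ground model. Every payoff set of $V[G]$ is of this kind over a suitable intermediate model.

\begin{proof}[Proof of Theorem~\ref{thm:det}]
Let $S\in V[G]$, $S\subseteq{}^\omega\omega$, and let $\kappa\ge\lambda$. If TWO wins $\mathsf{GS}_\omega(S)$ in $V[G]$, then TWO wins $\mathsf{GS}_\omega(S,\kappa)$ by Lemma~\ref{lem:boards}(a). Suppose not. The set $B={}^\omega\omega$ is the same in $V$ and $V[G]$ and has size $2^{\aleph_0}\le\lambda$, so by (F4) there is $j<\lambda^+$ with $S\in V_1:=V[G_j]$.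

The model $V_1$ satisfies the hypotheses of Proposition~\ref{prop:det}. It has the same cardinals as $V$, and by (F1) the same sequences of length less than $\lambda$ of elements of $V$. So $\lambda^{<\lambda}=\lambda$ in $V_1$, and $Q_j$ is, in $V_1$, the set of all partial functions $[j,\lambda^+)\times\lambda\to\omega$ of size less than $\lambda$. Since $[j,\lambda^+)$ has order type $\lambda^+$, the poset $Q_j$ is isomorphic to $P$ as computed in $V_1$, and $V[G]$ is a $Q_j$-generic extension of $V_1$ by (F3). Finally, $V_1$ and $V[G]$ have the same reals and the same one-board strategies, so TWO has no winning strategy in $\mathsf{GS}_\omega(S)$ in $V_1$ either. By the proposition, ONE wins $\mathsf{GS}_\omega(S,\lambda)$ in $V[G]$, and by Lemma~\ref{lem:boards}(b) ONE wins $\mathsf{GS}_\omega(S,\kappa)$.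

If $\lambda=2^{\aleph_0}$ in $V$, the same holds in $V[G]$ by (F2). There, all games on $\kappa\ge2^{\aleph_0}$ boards are determined by the first part, and for $1\le\kappa<2^{\aleph_0}$ some game on $\kappa$ boards is undetermined by Theorem~\ref{thm:known}(a).
\end{proof}

\begin{remark}
The hypothesis $\lambda>\omega$ cannot be dropped. We have $\omega^{<\omega}=\omega$, but after forcing with $\operatorname{Add}(\omega,\omega_1)$ over $L$ some $S$ is undetermined for every number of boards, by Theorem~\ref{thm:cohen}.
\end{remark}

\section{Levels of the constructible hierarchy}\label{sec:levels}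

\subsection{Background}

$\mathrm{ZFC}^-$ denotes ZFC without the Power Set axiom, formulated with Collection and the well-ordering principle. An ordinal $\alpha$ is a \emph{$\mathrm{ZFC}^-$-ordinal} if $L_\alpha\models\mathrm{ZFC}^-$. A nonempty set $a$ is \emph{countable in $N$} if $N$ contains a surjection $\omega\to a$.

Let $\langle n,j\rangle=\frac12(n+j)(n+j+1)+j$ be the Cantor pairing bijection $\omega^2\to\omega$; note that $n\le\langle n,j\rangle$. For $c\in{}^\omega\omega$ we write $c\in\mathrm{WO}$ if $\{(a,b):c(\langle a,b\rangle)=0\}$ is a strict well-order of $\omega$, and then $|c|$ is its order type.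

For a $\mathrm{ZFC}^-$-ordinal $\alpha$ and $u\in L_\alpha$, let $\operatorname{Hull}(L_\alpha,u)$ be the set of all $a\in L_\alpha$ such that, for some formula $\varphi$, $a$ is the unique element with $L_\alpha\models\varphi(a,u)$. We use the following standard facts.
\begin{enumerate}
\item[(L1)] A transitive set that is a model of $\mathrm{ZFC}^-+V{=}L$ is $L_\alpha$, where $\alpha$ is its set of ordinals. If $L_\alpha\models\mathrm{ZFC}^-$, then $L_\alpha\models V{=}L$.
\item[(L2)] The canonical well-order $<_L$ of $L$ is defined over all $L_\alpha\models\mathrm{ZFC}^-$ by one formula, correctly, and each $L_\alpha$ is an initial segment of $<_L$. Hence $\operatorname{Hull}(L_\alpha,u)\prec L_\alpha$ by the Tarski--Vaught test, since the $<_L$-least witness to an existential statement is definable from the parameters. The hull is countable and contains $u$ and every natural number.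
\item[(L3)] Let $N$ be a transitive model of $\mathrm{ZFC}^-$. Then $N$ computes $L_\alpha$ correctly for $\alpha\in N$, and for a transitive set $M\in N$ the satisfaction relation of $(M,\in)$ is an element of $N$, computed correctly by the usual recursion on formulas and uniformly in $M$. If $c\in\mathrm{WO}\cap N$ then $|c|\in N$, and if a sequence $(c_n)_n$ of elements of $\mathrm{WO}$ is in $N$, then so are $(|c_n|)_n$ and $\sup_n|c_n|$. If an infinite ordinal $\gamma$ is countable in $N$, then $N$ contains a bijection $b:\omega\to\gamma$ and hence the code $c\in\mathrm{WO}$ with $|c|=\gamma$ given by $c(\langle i,j\rangle)=0$ if $b(i)<b(j)$ and $c(\langle i,j\rangle)=1$ otherwise.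
\item[(L4)] If $V=L$ and $\theta$ is regular and uncountable, then $L_\theta=H(\theta)$, the set of all sets whose transitive closure has size less than $\theta$, and $L_\theta\models\mathrm{ZFC}^-$.
\item[(L5)] If $M\prec L_\alpha\models\mathrm{ZFC}^-$ and $a\in M$ is countable in $L_\alpha$, then $a\subseteq M$: some surjection $\omega\to a$ is in $M$, and $\omega\subseteq M$.
\end{enumerate}

\emph{For the rest of this section and in Section~\ref{sec:L} we assume $V=L$.} In Section~\ref{sec:cohen} the lemmas will be applied inside $L$.

\subsection{Good ordinals}

Every $a\in L_{\omega_1}$ belongs to some $L_\gamma$ with $\gamma<\omega_1$ and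
\begin{equation}\label{eq:countable}
L_\gamma\models\mathrm{ZFC}^-+\text{``every nonempty set is countable''}.
\end{equation}
To see this, take a countable $M\prec L_{\omega_1}$ with $a\in M$. By (L4), $L_{\omega_1}$ is a model of this theory; by (L5), $M$ is transitive; and by (L1), $M=L_\gamma$ for some countable $\gamma$. Applying this to $a=\alpha$ shows that the following two ordinals exist and are countable.

\begin{definition}\label{def:good}
For $0<\alpha<\omega_1$, let $\alpha^*$ be the least $\mathrm{ZFC}^-$-ordinal above $\alpha$, and let $\alpha^\sharp$ be the least $\mathrm{ZFC}^-$-ordinal $\zeta>\alpha$ such that $\alpha$ is countable in $L_\zeta$. An ordinal $\delta<\omega_1$ is \emph{good} if it is a $\mathrm{ZFC}^-$-ordinal and is not countable in $L_{\delta^*}$.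
\end{definition}

Thus $\alpha<\alpha^*\le\alpha^\sharp<\omega_1$, and a $\mathrm{ZFC}^-$-ordinal $\delta$ is good exactly when $\delta^*<\delta^\sharp$: it still looks uncountable in the next model of $\mathrm{ZFC}^-$. Each player has a source of ordinals. The first lemma serves TWO: good ordinals arise by collapsing elementary submodels, as the images of $\omega_1$.

\begin{lemma}\label{lem:collapse}
Let $\theta>\omega_1$ be regular, let $Y\prec L_\theta$ be countable, let $\pi$ be the transitive collapse of $Y$, and let $\delta=Y\cap\omega_1$. Then $\pi[Y]=L_\beta$ for a countable $\mathrm{ZFC}^-$-ordinal $\beta$; $\delta=\pi(\omega_1)$ is an ordinal below $\beta$; $Y\cap L_{\omega_1}=L_\delta$; $\delta$ is not countable in $L_\beta$; and $\delta$ is good.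
\end{lemma}

\begin{proof}
The set $\pi[Y]$ is a countable transitive model of $\mathrm{ZFC}^-+V{=}L$, so it is some $L_\beta$ by (L1). Both $\omega_1$ and $L_{\omega_1}$ are definable in $L_\theta$, hence elements of $Y$. By (L5), $Y\cap L_{\omega_1}$ is transitive, so $\pi$ is the identity on it. Therefore $\pi(\omega_1)=\pi[Y\cap\omega_1]=\delta$ is an ordinal in $L_\beta$, and $\pi(L_{\omega_1})=\pi[Y\cap L_{\omega_1}]=Y\cap L_{\omega_1}$. By elementarity and (L3), $\pi(L_{\omega_1})=L_\delta$, and $L_\delta$ satisfies the same sentences as $L_{\omega_1}$; so $\delta$ is a $\mathrm{ZFC}^-$-ordinal. If $s\in L_\beta$ were a surjection $\omega\to\delta$, then $\pi^{-1}(s)$ would be a surjection $\omega\to\omega_1$. Finally $\delta^*\le\beta$, so $\delta$ is not countable in $L_{\delta^*}$.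
\end{proof}

The second lemma serves ONE. Above any countable object there is an ordinal $\gamma$ that has a code in the very next model and that every good ordinal avoids by a wide margin.

\begin{lemma}\label{lem:gap}
For every $a\in L_{\omega_1}$ there are a $\mathrm{ZFC}^-$-ordinal $\gamma<\omega_1$ with $a\in L_\gamma$ and a code $x\in\mathrm{WO}\cap L_{\gamma^*}$ with $|x|=\gamma$, such that every good $\delta$ satisfies $\delta^\sharp\le\gamma$ or $\gamma^*\le\delta$.
\end{lemma}

\begin{proof}
Let $\gamma$ be least such that $a\in L_\gamma$ and \eqref{eq:countable} holds, and let $M=\operatorname{Hull}(L_\gamma,a)$. By (L2), (L5) and (L1), $M\prec L_\gamma$ is transitive and $M=L_{\gamma'}$ with $\gamma'\le\gamma$. Since $a\in L_{\gamma'}$ and $L_{\gamma'}$ satisfies the same theory, $\gamma'=\gamma$ by minimality. So every element of $L_\gamma$ is definable in $L_\gamma$ from $a$. As $L_\gamma\in L_{\gamma^*}$, the map that sends a formula to the element of $L_\gamma$ it defines from $a$ belongs to $L_{\gamma^*}$ by (L3). Hence $\gamma$ is countable in $L_{\gamma^*}$, and (L3) gives $x$.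

Let $\delta$ be good. If $\delta<\gamma$, then $\delta$ is countable in $L_\gamma$ by \eqref{eq:countable}, so $\delta^\sharp\le\gamma$. The case $\delta=\gamma$ does not occur, because $\gamma$ is countable in $L_{\gamma^*}$ and $\delta$ is not countable in $L_{\delta^*}$. If $\delta>\gamma$, then $\gamma^*\le\delta$ because $\delta$ is a $\mathrm{ZFC}^-$-ordinal.
\end{proof}

The two clauses in the definition of ``good'' are there for the last two cases of this proof.

\section{An undetermined set in $L$}\label{sec:L}

\subsection{The payoff set}

For $z\in{}^\omega\omega$ and $n<\omega$ let $c^z_n(j)=z(2\langle n,j\rangle+1)$. So TWO's half of a play $z$ is read as a sequence of reals $c^z_0,c^z_1,\dots$. If all of them are in $\mathrm{WO}$, we say that TWO \emph{announces} the countable ordinal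
\[
\delta(z)=\sup_n|c^z_n| ;
\]
otherwise $\delta(z)$ is undefined. Let
\[
K=\{z\in{}^\omega\omega:\ \delta(z)\text{ is defined and good, and }z\in L_{\delta(z)^\sharp}\},\qquad S={}^\omega\omega\setminus K .
\]
TWO wins a play of $\mathsf{GS}_\omega(S,\kappa)$ if and only if $t_\xi\in K$ for every board $\xi$.

The bound $\delta(z)^\sharp$ is the tightest one that can be asked for. If $\zeta$ is a $\mathrm{ZFC}^-$-ordinal with $z\in L_\zeta$, then $\delta(z)\in L_\zeta$ by (L3), and the isomorphisms of the orders coded by the $c_n^z$ with the ordinals $|c^z_n|$ combine in $L_\zeta$ to a surjection $\omega\to\delta(z)$; so $\zeta\ge\delta(z)^\sharp$. Membership in $K$ therefore says that the whole play, including ONE's half, is constructed as early as TWO's announcement permits. Without this clause TWO would win by announcing a fixed good ordinal. With it, TWO must announce an ordinal large enough to absorb ONE's moves, while seeing only finitely many of them at each stage.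

\begin{proposition}\label{prop:twoL}
TWO has no winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ for any $\kappa\ge1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:boards}(a) it suffices to treat one board. Let $\tau$ be a strategy of TWO. It is hereditarily countable, so $\tau\in L_{\omega_1}$ by (L4). Take $\gamma$ and $x$ from Lemma~\ref{lem:gap} for $a=\tau$, let ONE play $x$, and put $z=x*\tau$. Then $z\in L_{\gamma^*}$, since $x,\tau\in L_{\gamma^*}$. Suppose $z\in K$ and let $\delta=\delta(z)$. If $\delta^\sharp\le\gamma$, then $z\in L_\gamma$, so $x\in L_\gamma$ because $x(n)=z(2n)$, and $\gamma=|x|\in L_\gamma$ by (L3), which is absurd. If $\gamma^*\le\delta$, then $z\in L_\delta$, so $(c^z_n)_n\in L_\delta$ and $\delta=\sup_n|c_n^z|\in L_\delta$ by (L3), which is also absurd. Hence $z\in S$, and $\tau$ is not winning.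
\end{proof}

In words: a small announcement cannot absorb the code $x$, and a large one cannot be computed from $x$ and $\tau$.

\subsection{Defeating ONE on one board, and what changes on many}

\begin{example}\label{ex:one}
Let $F:{}^{<\omega}\omega\to\omega$ be a strategy of ONE on one board; then $F\in L_{\omega_1}$. Take a countable $Y\prec L_{\omega_2}$ with $F\in Y$ and let $\delta=Y\cap\omega_1$. By Lemma~\ref{lem:collapse}, $\delta$ is good and $F\in L_\delta$. By (L3) there is $c\in\mathrm{WO}\cap L_{\delta^\sharp}$ with $|c|=\delta$. Let TWO play $c(j)$ in inning $\langle n,j\rangle$. The resulting play $z$ has $c_n^z=c$ for all $n$, so $\delta(z)=\delta$, and $z$ is obtained from $F$ and $c$ by a recursion in $L_{\delta^\sharp}$. So $z\in K$ and $F$ is not winning.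
\end{example}

On many boards two difficulties appear. First, one ordinal cannot serve all boards. If $\kappa=\omega_1$ and ONE plays a code for $\xi$ on each board $\xi\ge\omega$, then $t_\xi\in K$ implies $\xi<\delta(t_\xi)^\sharp$ by (L3). So TWO needs a separate model $X^\xi$, containing $F$ and $\xi$, for each board, and announces $X^\xi\cap\omega_1$ there. Second, ONE's move $f_m(\xi)=F(g_0,\dots,g_{m-1})(\xi)$ depends on the entire functions $g_i$. To compute it from the collapse of $X^\xi$ we need $g_i\in X^\xi$. But the $g_i$ are defined from the whole assignment $\eta\mapsto X^\eta$, and if the $X^\eta$ are hulls in a single $L_\theta$, nothing places the $g_i$ in those same hulls.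

The way out is to build $X^\xi$ as the union of hulls $X^\xi_n$ taken in larger and larger models $L_{\theta_n}$. The assignment $\eta\mapsto X_n^\eta$ is definable in $L_{\theta_{n+1}}$ without reference to any particular board, so the moves that code the heights of the $n$-th hulls belong to the $(n+1)$-th hull of every board. This is why $K$ lets TWO announce an ordinal as a supremum of $\omega$ codes.

\subsection{The tower of hulls}\label{subsec:tower}

Let $\kappa\ge1$ be a cardinal and $w$ a set; $w$ will be the strategy of ONE here and a tuple containing a name for it in Section~\ref{sec:cohen}. Let $\theta_0>\omega_1$ be a regular cardinal with $w,\kappa\in L_{\theta_0}$, and let $\theta_{n+1}=\theta_n^+$. For $\xi<\kappa$ and $n<\omega$ put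
\[
u_n^\xi=(w,\kappa,\xi,(\theta_0,\dots,\theta_{n-1})),\qquad X_n^\xi=\operatorname{Hull}(L_{\theta_n},u_n^\xi),\qquad\delta_n^\xi=X_n^\xi\cap\omega_1 .
\]
By (L2) and Lemma~\ref{lem:collapse}, $\delta^\xi_n$ is a countably infinite ordinal. Let $c_n^\xi$ be the $<_L$-least $c\in\mathrm{WO}$ with $|c|=\delta_n^\xi$, and define $g_m:\kappa\to\omega$ by
\begin{equation}\label{eq:g}
g_{\langle n,j\rangle}(\xi)=c_n^\xi(j).
\end{equation}
These will be the moves of TWO. They depend on $w$ but not on the course of the play.

Call a sequence $(a_m)_{m<\omega}$ \emph{uniformly definable at $\xi$} if there is one formula $\varphi$ such that, for every $m$, $a_m$ is the unique $a$ with $L_{\theta_{m+1}}\models\varphi(a,u^\xi_{m+1})$. Such a formula may refer to $m$, which is read off from the length of the last coordinate of $u_{m+1}^\xi$. By definition $a_m\in X^\xi_{m+1}$.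

\begin{lemma}\label{lem:tower}
Let $\xi<\kappa$.
\begin{enumerate}
\item[(a)] The sequence $(X_n^\xi)_n$ and the sequence $(s_n)_n$, where $s_n$ is the $<_L$-least surjection $\omega\to X_n^\xi$, are uniformly definable at $\xi$. Moreover $X_n^\xi\subseteq X_{n+1}^\xi$.
\item[(b)] The sequence whose $m$-th term is $(g_0,\dots,g_m)$ is uniformly definable at $\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $u^\xi_{n+1}$ one reads off $\theta_n$ and $u_n^\xi$. The model $L_{\theta_{n+1}}$ contains $L_{\theta_n}$ and computes its satisfaction relation by (L3), so it computes $X_n^\xi$, by a formula that does not depend on $n$. Every surjection $\omega\to X_n^\xi$ lies in $H(\theta_{n+1})=L_{\theta_{n+1}}$, so $s_n$ is computed there as well, by (L2). Since $X_n^\xi\in X_{n+1}^\xi$, (L5) gives $X_n^\xi\subseteq X^\xi_{n+1}$.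

(b) Let $\chi(g,n,j,w,\kappa,\sigma)$ say: $\sigma$ is a sequence of ordinals of length $n+1$, $g$ is a function $\kappa\to\omega$, and for each $\eta<\kappa$ we have $g(\eta)=c(j)$, where $c$ is the $<_L$-least element of $\mathrm{WO}$ whose order type is $\omega_1\cap\operatorname{Hull}(L_{\sigma(n)},(w,\kappa,\eta,\sigma{\upharpoonright}n))$. Let $k>n$. The model $L_{\theta_k}=H(\theta_k)$ contains $\omega_1$, all reals, all functions $\kappa\to\omega$ and the set $L_{\theta_n}$, so it computes every notion in $\chi$ correctly. Thus $g_{\langle n,j\rangle}$ is the unique $g$ with $L_{\theta_k}\models\chi(g,n,j,w,\kappa,(\theta_0,\dots,\theta_n))$. If $i=\langle n,j\rangle\le m$, then $n\le m$, so we may take $k=m+1$, and $(\theta_0,\dots,\theta_n)$ is an initial segment of the last coordinate of $u_{m+1}^\xi$. So the formula ``$a$ is a sequence of length $m+1$ whose $\langle n,j\rangle$-th term satisfies $\chi$ with these parameters, whenever $\langle n,j\rangle\le m$'' defines $(g_0,\dots,g_m)$ in $L_{\theta_{m+1}}$.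
\end{proof}

The formula $\chi$ does not mention $\xi$. This is the point of the construction: each $g_m$ lies in the hulls of all boards.

Now fix $\xi$ and let $X=\bigcup_nX_n^\xi$ and $\delta=X\cap\omega_1=\sup_n\delta_n^\xi$. The next lemma transfers uniform definitions to the collapse of $X$ and bounds the level of $L$ at which the transferred sequence appears.

\begin{lemma}\label{lem:transfer}
The set $X$ is extensional and $X\cap L_{\theta_n}\prec L_{\theta_n}$ for all $n$. Let $\pi$ be the transitive collapse of $X$.
\begin{enumerate}
\item[(a)] $\delta$ is good.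
\item[(b)] If $(a_m)_m$ is uniformly definable at $\xi$, then $(\pi(a_m))_m\in L_{\delta^\sharp}$.
\item[(c)] $\pi[X]$ is an element of $L_{\delta^\sharp}$ and is countable there.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The collapse.} Let $m>n$. Then $\theta_n\in X^\xi_m$, so $L_{\theta_n}\in X_m^\xi\prec L_{\theta_m}$. If $L_{\theta_n}\models\exists y\,\psi(y,\vec a)$ with $\vec a\in X^\xi_m\cap L_{\theta_n}$, then $L_{\theta_m}$ satisfies ``there is $y\in L_{\theta_n}$ with $\psi^{L_{\theta_n}}(y,\vec a)$'', so a witness lies in $X^\xi_m\cap L_{\theta_n}$. Hence $X^\xi_m\cap L_{\theta_n}\prec L_{\theta_n}$ by the Tarski--Vaught test. These sets increase with $m$, so their union $Y_n=X\cap L_{\theta_n}$ is elementary in $L_{\theta_n}$. Two distinct elements of $X$ lie in a common $Y_n$ and are distinguished by an element of $Y_n$, so $X$ is extensional.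

Since $L_{\theta_n}$ is transitive, $a\cap X=a\cap Y_n$ for $a\in Y_n$, so $\pi{\upharpoonright}Y_n$ is the transitive collapse of $Y_n$. Lemma~\ref{lem:collapse} applies to $Y_n$, and $Y_n\cap\omega_1=\delta$. It gives (a), and it gives $\pi[Y_n]=L_{\beta_n}$ for a countable $\mathrm{ZFC}^-$-ordinal $\beta_n>\delta$ such that $\delta$ is not countable in $L_{\beta_n}$. Here $\beta_n=\pi[X\cap\theta_n]=\pi(\theta_n)$, so the $\beta_n$ increase strictly, and $\pi[X]=L_\beta$ with $\beta=\sup_n\beta_n<\omega_1$. The maps $\pi^{-1}:L_{\beta_n}\to L_{\theta_n}$ are elementary. As $\delta$ is countable in $L_{\delta^\sharp}$ but not in $L_\beta=\bigcup_nL_{\beta_n}$,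
\[
\delta<\beta_0<\beta_1<\dots<\beta<\delta^\sharp .
\]
So $L_{\delta^\sharp}$ is a model of $\mathrm{ZFC}^-$ that has $L_\beta$ and each $\beta_n$ as elements.

\emph{The sequence $(\beta_n)_n$ is in $L_{\delta^\sharp}$.} This does not follow from $\beta_n\in L_{\delta^\sharp}$ for each $n$, and it is where the choice $\theta_{n+1}=\theta_n^+$ is used. We claim that $\beta_{n+1}$ is the least $\eta$ with $\beta_n<\eta<\beta$ such that $L_\beta$ contains no surjection from a smaller ordinal onto $\eta$. If $\beta_n<\eta<\beta_{n+1}$, then $\theta_n<\pi^{-1}(\eta)<\theta_n^+$, so $L_{\theta_{n+1}}=H(\theta_{n+1})$ contains a surjection $\theta_n\to\pi^{-1}(\eta)$, and by elementarity $L_{\beta_{n+1}}$ contains a surjection $\beta_n\to\eta$. If $s\in L_\beta$ were a surjection from a smaller ordinal onto $\beta_{n+1}$, then $s\in L_{\beta_m}$ for some $m>n+1$, and $\pi^{-1}(s)$ would be a surjection from a smaller ordinal onto the cardinal $\theta_{n+1}$. This proves the claim, and the claim is a recursive definition of $(\beta_n)_n$ from $L_\beta$ and $\beta_0$ that can be carried out in $L_{\delta^\sharp}$.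

(b) Let $\varphi$ witness the uniform definability. We have $\pi(u^\xi_{m+1})=(\pi(w),\pi(\kappa),\pi(\xi),(\beta_0,\dots,\beta_m))$, so the sequence $(\pi(u^\xi_{m+1}))_m$ is in $L_{\delta^\sharp}$. By elementarity, $\pi(a_m)$ is the unique $a$ with $L_{\beta_{m+1}}\models\varphi(a,\pi(u^\xi_{m+1}))$. By (L3), $L_{\delta^\sharp}$ contains the sequence $(L_{\beta_{m+1}})_m$ and the sequence of the satisfaction relations, and therefore the sequence $(\pi(a_m))_m$.

(c) Apply (b) to the sequence $(s_n)_n$ of Lemma~\ref{lem:tower}(a). Since $\pi$ fixes natural numbers, $\pi(s_n)$ is the function $i\mapsto\pi(s_n(i))$ on $\omega$, with range $\pi[X_n^\xi]$. So $\langle n,i\rangle\mapsto\pi(s_n)(i)$ is a surjection $\omega\to\pi[X]$ in $L_{\delta^\sharp}$.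
\end{proof}

Part (c) is needed only in Section~\ref{sec:cohen}.

\begin{proposition}\label{prop:oneL}
ONE has no winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ for any $\kappa\ge1$.
\end{proposition}

\begin{proof}
Let $F$ be a strategy of ONE on $\kappa$ boards. Build the tower with $w=F$, let TWO play the functions $g_m$ of \eqref{eq:g}, and let $f_m=F(g_0,\dots,g_{m-1})$. Fix $\xi<\kappa$ and let $X,\delta,\pi$ be as in Lemma~\ref{lem:transfer}. By \eqref{eq:g},
\[
c_n^{t_\xi}(j)=t_\xi(2\langle n,j\rangle+1)=g_{\langle n,j\rangle}(\xi)=c_n^\xi(j),
\]
so $c_n^{t_\xi}=c_n^\xi\in\mathrm{WO}$ and $\delta(t_\xi)=\sup_n\delta_n^\xi=\delta$, which is good. The pair $a_m=(F(g_0,\dots,g_{m-1})(\xi),\,g_m(\xi))$ is computed from $F$, $\xi$ and $(g_0,\dots,g_m)$, so $(a_m)_m$ is uniformly definable at $\xi$ by Lemma~\ref{lem:tower}(b). Each $a_m$ is a pair of natural numbers, so $\pi(a_m)=a_m$, and Lemma~\ref{lem:transfer}(b) gives $(a_m)_m\in L_{\delta^\sharp}$. Since $a_m=(t_\xi(2m),t_\xi(2m+1))$, we get $t_\xi\in L_{\delta^\sharp}$. Thus $t_\xi\in K$ for every $\xi<\kappa$, TWO wins this play, and $F$ is not winning.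
\end{proof}

Propositions~\ref{prop:twoL} and~\ref{prop:oneL} prove Theorem~\ref{thm:L}.

\section{Undetermined games after adding Cohen reals to $L$}\label{sec:cohen}

Let $(\operatorname{cf}\lambda>\omega)^L$. For a set $I$ let $\operatorname{Fn}(I)$ be the poset of finite partial functions $I\to2$ under reverse inclusion. Let $P=\operatorname{Fn}(\lambda\times\omega)=\operatorname{Add}(\omega,\lambda)$, let $G$ be $P$-generic over $L$, let $\Gamma=\bigcup G:\lambda\times\omega\to2$, and let $W=L[G]$. In $L$ the poset $P$ has the countable chain condition (c.c.c.), so $L$ and $W$ have the same cardinals, and $2^{\aleph_0}=\lambda$ in $W$ because $\lambda^{\aleph_0}=\lambda$ in $L$. The notions $\alpha^*$, $\alpha^\sharp$ and ``good'' are those of Definition~\ref{def:good}, computed in $L$; the notions $\mathrm{WO}$ and $\delta(z)$ are computed in $W$. A code in $\mathrm{WO}^L$ remains in $\mathrm{WO}$ with the same order type, since its isomorphism with an ordinal is in $L$.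

The old set $K$ is of no use in $W$, since ONE could play a nonconstructible real and so keep the play out of $L$. The condition ``$z\in L_{\delta^\sharp}$'' must be relaxed to allow for the part of $G$ that ONE's strategy consults on a board. By the c.c.c. that part will be a single Cohen real, and a Cohen real adds no ordinals to a model $L_\gamma$, so the relaxation will not rescue TWO's strategies. We recall the facts involved.

A real $h\in{}^\omega2$ is \emph{Cohen over $L$} if $\{q\in\operatorname{Fn}(\omega):q\subseteq h\}$ meets every dense subset of $\operatorname{Fn}(\omega)$ that belongs to $L$. We write $z\le_Ty$ if $z$ is computable with oracle $y$, and $e\oplus h=(e(0),h(0),e(1),h(1),\dots)$. Finite sequences, elements of $\operatorname{Fn}(\omega)$ and tuples of these are identified with natural numbers by fixed computable codings, so that one-board strategies and sets of such tuples are reals.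
\begin{enumerate}
\item[(C1)] Set forcing preserves $\mathrm{ZFC}^-$ (with Collection). If $L_\alpha\models\mathrm{ZFC}^-$ and $h$ is Cohen over $L$, then $h$ is Cohen over $L_\alpha$, and the extension $L_\alpha[h]$ is a transitive model of $\mathrm{ZFC}^-$ with the same ordinals as $L_\alpha$.
\item[(C2)] A transitive model of $\mathrm{ZFC}^-$ is closed under $\oplus$ and downward under $\le_T$. A total function whose graph is computably enumerable in $y$ is computable from $y$: enumerate the graph until the value appears.
\item[(C3)] Let $\rho:\omega\to\lambda$ be an injection in $L$ with range $a$. For $q\in\operatorname{Fn}(\omega)$ let $q^\rho\in\operatorname{Fn}(a\times\omega)$ be given by $q^\rho(\rho(i),l)=q(\langle i,l\rangle)$, and let $h_\rho(\langle i,l\rangle)=\Gamma(\rho(i),l)$. The map $q\mapsto q^\rho$ is an isomorphism $\operatorname{Fn}(\omega)\to\operatorname{Fn}(a\times\omega)$ in $L$, and $q\subseteq h_\rho$ if and only if $q^\rho\in G$. By the product lemma $G\cap\operatorname{Fn}(a\times\omega)$ is generic over $L$, so $h_\rho$ is Cohen over $L$.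
\end{enumerate}

In $W$ let $K$ be the set of all $z\in{}^\omega\omega$ such that $\delta(z)$ is defined and good, and $z\le_Te\oplus h$ for some real $e\in L_{\delta(z)^\sharp}$ and some $h$ Cohen over $L$. Let $S={}^\omega\omega\setminus K$. The next two propositions prove Theorem~\ref{thm:cohen}.

\begin{proposition}\label{prop:twoC}
In $W$, TWO has no winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ for any $\kappa\ge1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:boards}(a) it suffices to treat a one-board strategy $\tau\in W$. We first reduce $\tau$ to a constructible real and a Cohen real. By the c.c.c., a nice name $\dot\tau\in L$ for the graph of $\tau$ mentions countably many conditions, so it is a $\operatorname{Fn}(a\times\omega)$-name for some $a\subseteq\lambda$ that is countably infinite in $L$. Let $\rho:\omega\to a$ be a bijection in $L$, let $h_0=h_\rho$, and let $e_0\in L$ be the real coding the set of all $(q,s,v)$ such that $q^\rho$ forces $(\check s,\check v)\in\dot\tau$ in $\operatorname{Fn}(a\times\omega)$. By (C3) and the forcing theorem, $\tau(s)=v$ if and only if $(q,s,v)$ is in this set for some $q\subseteq h_0$.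 So $\tau\le_Te_0\oplus h_0$ by (C2).

Apply Lemma~\ref{lem:gap} in $L$ to the real $e_0$, obtaining $\gamma$ and $x$, and let $z=x*\tau$. Suppose that $z\in K$, witnessed by $e$ and $h$, and let $\delta=\delta(z)$. If $\delta^\sharp\le\gamma$, then $e\in L_\gamma$ and $x\le_Tz\le_Te\oplus h$, so $x\in L_\gamma[h]$ by (C1) and (C2). Then $\gamma=|x|\in L_\gamma[h]$ by (L3), although the ordinals of $L_\gamma[h]$ are those below $\gamma$. If $\gamma^*\le\delta$, then $x,e_0\in L_\delta$, so $\tau$ and $z$ are in $L_\delta[h_0]$. Then $\delta=\sup_n|c_n^z|\in L_\delta[h_0]$ by (L3), which is impossible for the same reason. Hence $z\in S$ and $\tau$ is not winning.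
\end{proof}

\begin{proposition}\label{prop:oneC}
In $W$, ONE has no winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ for any $\kappa\ge1$.
\end{proposition}

\begin{proof}
Let $F\in W$ be a strategy of ONE on $\kappa$ boards. By the maximality principle choose a name $\dot F\in L$ for $F$ that the empty condition forces to be such a strategy. In $L$, build the tower of Section~\ref{subsec:tower} with $w=(\dot F,P,\lambda)$. This gives functions $g_m\in L$. In $W$, let TWO play the $g_m$ and let $f_m=F(g_0,\dots,g_{m-1})$. Fix $\xi<\kappa$ and let $X,\delta,\pi\in L$ be as in Lemma~\ref{lem:transfer}. The computation at the start of the proof of Proposition~\ref{prop:oneL} uses only \eqref{eq:g} and gives $\delta(t_\xi)=\delta$, which is good. It remains to find $e$ and $h$.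

\emph{The forcing relation in place of $F$.} The moves $f_m(\xi)$ are no longer definable in $L$, but the conditions that decide them are. In $L$ let
\[
E_m=\{(p,v)\in P\times\omega:\ p\Vdash\dot F(\check g_0,\dots,\check g_{m-1})(\check\xi)=\check v\}.
\]
The model $L_{\theta_{m+1}}=H(\theta_{m+1})^L$ computes $E_m$ correctly. Indeed, it contains every subset of $P$ in $L$, so a filter $G'$ is generic over it exactly when $G'$ is generic over $L$; the forced statement concerns only the set $\dot F^{G'}$ and has the same truth value in $L_{\theta_{m+1}}[G']$ and in $L[G']$; and over either model $p$ forces the statement exactly when it holds for every generic $G'\ni p$. With Lemma~\ref{lem:tower}(b) it follows that $(E_m)_m$ and $(g_m(\xi))_m$ are uniformly definable at $\xi$. So $E_m\in X$, and by Lemma~\ref{lem:transfer}(b) the sequences $(\pi(E_m))_m$ and $(g_m(\xi))_m$ are in $L_{\delta^\sharp}$.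

\emph{The Cohen real.} Let $\bar\lambda=\pi(\lambda)=\pi[X\cap\lambda]$. It is an infinite subset of $\pi[X]$, so by Lemma~\ref{lem:transfer}(c) there is a bijection $b:\omega\to\bar\lambda$ in $L_{\delta^\sharp}$. Then $\rho=\pi^{-1}\circ b$ is a bijection $\omega\to X\cap\lambda$ in $L$, and $h=h_\rho$ is Cohen over $L$ by (C3). It is important that $b$ comes from $L_{\delta^\sharp}$, because the real $e$ will be defined from it.

A finite set is in $X$ exactly when its elements are, and likewise for ordered pairs, since each $X\cap L_{\theta_n}$ is elementary in $L_{\theta_n}$. So $P\cap X=\operatorname{Fn}((X\cap\lambda)\times\omega)=\{q^\rho:q\in\operatorname{Fn}(\omega)\}$. For $q\in\operatorname{Fn}(\omega)$ let $q^b\in\operatorname{Fn}(\bar\lambda\times\omega)$ be given by $q^b(b(i),l)=q(\langle i,l\rangle)$. Since $\pi(\rho(i))=b(i)$ and $\pi$ fixes natural numbers and respects pairs and finite sets, $\pi(q^\rho)=q^b$. Let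
\[
D=\{(q,m,v):\ (q^b,v)\in\pi(E_m)\}.
\]
Then $D\in L_{\delta^\sharp}$, as $b$ and $(\pi(E_m))_m$ are in $L_{\delta^\sharp}$. As $\pi$ is an $\in$-isomorphism of $X$ with $\pi[X]$,
\begin{equation}\label{eq:D}
(q,m,v)\in D\iff(q^\rho,v)\in E_m .
\end{equation}
Let $e\in L_{\delta^\sharp}$ be the join of the real coding $D$ with the real $(g_m(\xi))_m$.

\emph{The play is computable from $e\oplus h$.} We claim that for all $m,v$,
\begin{equation}\label{eq:ce}
f_m(\xi)=v\iff(q,m,v)\in D\text{ for some }q\subseteq h .
\end{equation}
If $q\subseteq h$ and $(q,m,v)\in D$, then $q^\rho\in G$ by (C3) and $(q^\rho,v)\in E_m$ by \eqref{eq:D}, so $f_m(\xi)=v$. For the converse we need a condition in $G\cap X$, and not merely in $G$, that decides $f_m(\xi)$; this is where the c.c.c. enters. Because $\dot F$ is forced to be a strategy, the set of $p$ with $(p,v')\in E_m$ for some $v'$ is dense in $P$, so it includes a maximal antichain of $P$. Let $A_m$ be the $<_L$-least such antichain. It is definable in $L_{\theta_{m+1}}$ from $E_m$ and $P$, so $A_m\in X\cap L_{\theta_{m+1}}$. It is countable in $L$, hence in $L_{\theta_{m+1}}$, so $A_m\subseteq X$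 by (L5). Take $p\in G\cap A_m$. Then $p\in P\cap X$, so $p=q^\rho$ for some $q$, and $q\subseteq h$ by (C3). The value that $p$ decides is $f_m(\xi)$, as $p\in G$. So $(q,m,f_m(\xi))\in D$ by \eqref{eq:D}, which proves \eqref{eq:ce}.

By \eqref{eq:ce} and (C2), the function $m\mapsto f_m(\xi)=t_\xi(2m)$ is computable from $e\oplus h$, and $m\mapsto g_m(\xi)=t_\xi(2m+1)$ is computable from $e$. So $t_\xi\le_Te\oplus h$ and $t_\xi\in K$. As $\xi<\kappa$ was arbitrary, TWO wins this play, and $F$ is not winning.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Fred Galvin and Marion Scheepers, \emph{Baire spaces and infinite games}, arXiv:1401.6061 (2014).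
\end{thebibliography}
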